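\title{Finitely many homotopy classes under a $W^{m,1}$ bound\\ for maps from the $m$-sphere}

\begin{abstract}
Let $\mathcal N$ be a compact Riemannian manifold and $m\ge 2$. We prove that the continuous maps $f:\mathbb S^m\to\mathcal N$ with $\int_{\mathbb S^m}|D^mf|\le\lambda$ lie in finitely many free homotopy classes, with no assumption on the action of $\pi_1(\mathcal N)$ on $\pi_m(\mathcal N)$. The same holds under a bound on the Lorentz norm $\|Df\|_{L^{m,1}}$. Hardy's inequality confines the lift of $f$ to a fixed compact subset of the universal covering, and there a bound on $\int|Df|^m$ splits the lift into boundedly many pieces taken from a finite list. The exponents are sharp: under a bound on $\int|D^kf|^{m/k}$ with $k<m$, or on $\|Df\|_{L^{m,q}}$ with $1<q\le m$, finiteness is equivalent to an algebraic condition on the action of $\pi_1(\mathcal N)$, and this condition fails for $(\mathbb S^1\times\mathbb S^{2m-1})\#(\mathbb S^m\times\mathbb S^m)$.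
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathcal N$ be a smooth compact manifold without boundary, embedded in a Euclidean space $\mathbb R^\nu$ and carrying the induced metric; manifolds with boundary are treated in Remark~\ref{rem:boundary}. Let $\mathbb S^m$ be the unit sphere of $\mathbb R^{m+1}$, with geodesic distance $d$. For $f:\mathbb S^m\to\mathbb R^\nu$ we write $D^kf$ for the $k$-th iterated covariant derivative, taken componentwise and in the weak sense, and $|D^kf|$ for its Euclidean (Hilbert--Schmidt) norm. The set $(\mathcal C\cap W^{k,s})(\mathbb S^m,\mathcal N)$ consists of the continuous maps $f:\mathbb S^m\to\mathcal N$ whose weak derivatives up to order $k$ lie in $L^s$. Homotopies are \emph{free}: they need not fix a base point.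

When does a bound on an energy of $f$ leave only finitely many possibilities for its homotopy class? For $m=1$ and the energy $\int_{\mathbb S^1}|Df|$ it is known that it does. A map $f\in(\mathcal C\cap W^{1,1})(\mathbb S^1,\mathcal N)$ with $\int|Df|\le\lambda$ is a loop of length at most $\lambda$. Reparametrizing it proportionally to arc length does not change its homotopy class and makes it $\lambda/(2\pi)$-Lipschitz. Such loops form a compact set for the uniform distance, and a compact set meets finitely many homotopy classes (Lemma~\ref{lem:open}).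

Length is invariant under dilations of the domain. In dimension $m$ the energies
\[
\int_{\mathbb R^m}|D^kf|^{m/k},\qquad 1\le k\le m,
\]
have the same invariance under $f\mapsto f(\cdot/\varepsilon)$, and both ends of this scale, $\int|Df|^m$ and $\int|D^mf|$, reduce to length when $m=1$. Because of the invariance, a bound on these energies gives no modulus of continuity, and for $m\ge 2$ the argument uses no reparametrization that would restore one. A bound may still restrict the topology: a smooth map $f:\mathbb S^m\to\mathbb S^m$ satisfies $|\deg f|\,|\mathbb S^m|=|\int\det Df|\le\int|Df|^m$. The following question is posed by Van Schaftingen \cite{VS}.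

\medskip
\noindent\textbf{Question.} \emph{Let $m\ge2$ and $\lambda>0$. Do the maps $f\in(\mathcal C\cap W^{m,1})(\mathbb S^m,\mathcal N)$ with $\int_{\mathbb S^m}|D^mf|\le\lambda$ belong to finitely many free homotopy classes, for every compact $\mathcal N$, whatever the action of $\pi_1(\mathcal N)$ on $\pi_m(\mathcal N)$?}
\medskip

The number of classes may depend on $\mathcal N$, $m$ and $\lambda$. The answer is yes.

\begin{theorem}\label{thm:main}
For every $\mathcal N$, every $m\ge2$ and every $\lambda>0$, the set
\[
\Big\{f\in(\mathcal C\cap W^{m,1})(\mathbb S^m,\mathcal N):\int_{\mathbb S^m}|D^mf|\le\lambda\Big\}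
\]
meets only finitely many free homotopy classes.
\end{theorem}

The proof uses only two first-order consequences of the bound on $D^mf$, and the next theorem isolates them. For a measurable function $g\ge0$ on $\mathbb S^m$ or $\mathbb R^m$, let $g^*(t)=\inf\{s\ge0:|\{g>s\}|\le t\}$, $t>0$, be its decreasing rearrangement, and for $1\le q<\infty$ let
\[
\|g\|_{L^{m,q}}=\Big(\int_0^\infty\big(t^{1/m}g^*(t)\big)^q\,\frac{dt}t\Big)^{1/q}
\]
be its Lorentz quasi-norm. For $q=m$ this is the $L^m$ norm. We write $\|Df\|_{L^{m,q}}$ for the quasi-norm of $|Df|$.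

\begin{theorem}\label{thm:first}
Let $m\ge2$ and $a,b<\infty$. The maps $f\in(\mathcal C\cap W^{1,1})(\mathbb S^m,\mathcal N)$ that satisfy both
\begin{equation}\label{H1}
\int_{\mathbb S^m}|Df|^m\le a\tag{H1}
\end{equation}
and
\begin{equation}\label{H2}
\sup_{x\in\mathbb S^m}\int_{\mathbb S^m}\frac{|Df(y)|}{d(x,y)^{m-1}}\,dy\le b\tag{H2}
\end{equation}
meet only finitely many free homotopy classes. In particular, for every $\lambda$ this holds for the maps $f\in(\mathcal C\cap W^{1,1})(\mathbb S^m,\mathcal N)$ with $\|Df\|_{L^{m,1}}\le\lambda$.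
\end{theorem}

In polar coordinates $(t,\omega)$ about $x$ the volume element is $\sin^{m-1}t\,dt\,d\omega$, so the weight in \eqref{H2} cancels the volume factor near $x$. The integral thus controls the average length of the images under $f$ of the geodesic rays that leave $x$; hypothesis \eqref{H2} is what remains of length in dimension $m$.

The third theorem is not needed for the question. It shows that the exponents in Theorems~\ref{thm:main} and~\ref{thm:first} are sharp. For connected $\mathcal N$ let $p:\tilde{\mathcal N}\to\mathcal N$ be the universal covering and $\Gamma\cong\pi_1(\mathcal N)$ its group of deck transformations. Since $\tilde{\mathcal N}$ is simply connected, free homotopy classes of maps $\mathbb S^m\to\tilde{\mathcal N}$ are the elements of the abelian group $\pi_m(\tilde{\mathcal N})\cong\pi_m(\mathcal N)$, and $\Gamma$ acts on this group by composition, $\gamma[u]=[\gamma\circ u]$. This is the usual action of $\pi_1$ on $\pi_m$. Free homotopy classes of maps $\mathbb S^m\to\mathcal N$ correspond to the $\Gamma$-orbits (Lemma~\ref{lem:orbits}).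

\begin{theorem}\label{thm:sharp}
Let $m\ge2$ and let $\mathcal N$ be connected. For $1<q\le m$ and integers $1\le k\le m-1$ the following are equivalent.
\begin{itemize}
\item[$(\mathrm a_q)$] For all $\lambda$, the set $\{f\in(\mathcal C\cap W^{1,1})(\mathbb S^m,\mathcal N):\|Df\|_{L^{m,q}}\le\lambda\}$ meets finitely many free homotopy classes.
\item[$(\mathrm a'_k)$] For all $\lambda$, the set $\{f\in(\mathcal C\cap W^{k,m/k})(\mathbb S^m,\mathcal N):\int|D^kf|^{m/k}\le\lambda\}$ meets finitely many free homotopy classes.
\item[$(\mathrm b)$] For all $n\in\mathbb N$ and $\alpha_1,\dots,\alpha_n\in\pi_m(\tilde{\mathcal N})$, the set $\{\sum_i\gamma_i\alpha_i:\gamma_i\in\Gamma\}$ meets finitely many $\Gamma$-orbits.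
\end{itemize}
For every $m\ge2$, condition $(\mathrm b)$ fails for $\mathcal N=(\mathbb S^1\times\mathbb S^{2m-1})\#(\mathbb S^m\times\mathbb S^m)$.
\end{theorem}

Condition (b) holds when $\Gamma$ is finite or acts trivially, since the set in (b) is then finite. Among the energies $\int|D^kf|^{m/k}$, $1\le k\le m$, only the one with $k=m$ gives finiteness for every target.

Section~\ref{sec:model} works out, for $m=2$, the configuration that separates $\int|D^2f|$ from $\int|Df|^2$ and dictates the proof. Section~\ref{sec:top} collects the homotopy theory. Section~\ref{sec:ineq} derives \eqref{H1} and \eqref{H2} from the $W^{m,1}$ and $L^{m,1}$ bounds. Section~\ref{sec:lift} draws the consequence of \eqref{H2}, Section~\ref{sec:bubbles} that of \eqref{H1}, and Section~\ref{sec:proof} combines them. Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.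

\medskip
\noindent\textbf{Notation.} $B_r(x)$ is the open Euclidean ball in $\mathbb R^m$, $B_r=B_r(0)$, and $\mathbb B^{m+1}$ is the open unit ball of $\mathbb R^{m+1}$. In a metric space other than $\mathbb R^m$ we write $B(x,r)$ and $\overline B(x,r)$ for open and closed balls. Let $P=e_{m+1}$ be the north pole and $\sigma:\mathbb S^m\setminus\{P\}\to\mathbb R^m$, $\sigma(y',y_{m+1})=y'/(1-y_{m+1})$, the stereographic projection. A continuous map $u$ on $\mathbb R^m$ that is constant outside a compact set induces the continuous map $u\circ\sigma$ on $\mathbb S^m$, extended to $P$ by that constant; by the homotopy class of $u$ we mean the class of $u\circ\sigma$.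

\section{Bubbles and necks in dimension two}\label{sec:model}

Let $m=2$ and let $\mathcal N$ be connected. Fix $o\in\tilde{\mathcal N}$ and a smooth map $\tilde\varphi:\mathbb R^2\to\tilde{\mathcal N}$ equal to $o$ outside $B_{1/2}$, with class $\alpha\in\pi_2(\tilde{\mathcal N})$, and put $\varphi=p\circ\tilde\varphi$. The rescaled maps $\varphi(\cdot/\varepsilon)$ concentrate at the origin, and $\int|D\varphi(\cdot/\varepsilon)|^2$ and $\int|D^2\varphi(\cdot/\varepsilon)|$ do not depend on $\varepsilon$. We call such a map a \emph{bubble}. The first guess is that a map of bounded energy consists of boundedly many bubbles, each from a finite list of homotopy classes. If $\mathcal N$ is simply connected, the class of the map is the sum of the classes of the bubbles, and finiteness follows. Otherwise the class also depends on the paths along which the map travels from one bubble to the next.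

To see this, take $\gamma\in\Gamma$ and a smooth path $\tilde c:\mathbb R\to\tilde{\mathcal N}$ equal to $o$ on $(-\infty,\frac14]$ and to $\gamma o$ on $[\frac34,\infty)$, so that $c=p\circ\tilde c$ is a loop representing $\gamma$. For $0<\varepsilon<1$ put $\ell=\log(1/\varepsilon)$, fix a point $a$ with $|a|=3$, and define
\[
f(z)=\begin{cases}
\varphi(z/\varepsilon)&|z|\le\varepsilon,\\
c\big(\ell^{-1}\log(1/|z|)\big)&\varepsilon\le|z|\le1,\\
\varphi(z-a)&|z|\ge1.
\end{cases}
\]
The map $f$ has two bubbles and runs once through the loop $c$ on the annulus $\varepsilon\le|z|\le1$, the \emph{neck}. The lift of $f$ that equals $o$ near infinity is $\tilde\varphi(z-a)$ near $a$ and $\gamma\tilde\varphi(z/\varepsilon)$ near $0$. Its class is $\alpha+\gamma\alpha$, as we verify in Section~\ref{sec:sharp}, and for the manifold of Theorem~\ref{thm:sharp} these classes lie in infinitely many $\Gamma$-orbits. The bubbles cost the same for all $\gamma$ and $\varepsilon$. Everything depends on the cost of the neck.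

On the neck $f(z)=v(|z|)$ with $v(r)=c(s)$, $s=\ell^{-1}\log(1/r)$, so that $|v'(r)|=|c'(s)|/(\ell r)$ and $dr/r=-\ell\,ds$. The first-order energy of the neck is
\[
\int_{\varepsilon\le|z|\le1}|Df|^2=2\pi\int_\varepsilon^1|v'(r)|^2\,r\,dr=\frac{2\pi}{\ell}\int_0^1|c'(s)|^2\,ds .
\]
It tends to $0$ as $\varepsilon\to0$, however long the loop $c$ is. For $\int|Df|^2$ necks are free, and finiteness fails as soon as the algebra allows it.

The second-order energy behaves differently. If $\tau$ is a unit vector orthogonal to $z$ and $r=|z|$, then $f(z+h\tau)=v(\sqrt{r^2+h^2})$, and differentiating twice at $h=0$ gives $D^2f(z)[\tau,\tau]=v'(r)/r$. Hence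
\[
\int_{\varepsilon\le|z|\le1}|D^2f|\ \ge\ \int_{\varepsilon\le|z|\le1}\frac{|Df(z)|}{|z|}\,dz=2\pi\int_\varepsilon^1|v'(r)|\,dr=2\pi\operatorname{length}(c),
\]
for every $\varepsilon$ and for every radial parametrization of the loop, logarithmic or not. A bound on $\int|D^2f|$ bounds the length of $c$. Then $\gamma o$ lies in a fixed compact ball about $o$, which contains finitely many points of the discrete fiber $\Gamma o$, so only finitely many $\gamma$ occur.

The middle term of the last display is the integral in \eqref{H2}, and for maps that are not radial Hardy's inequality (Lemma~\ref{lem:hardy}) replaces the first inequality. A general map does not come divided into bubbles and necks, so we do not try to locate necks. We lift the whole map to $\tilde{\mathcal N}$ and show that \eqref{H2} bounds the diameter of the lift. Inside a fixed compact subset of $\tilde{\mathcal N}$ the first guess is correct: \eqref{H1} gives boundedly many bubbles from a finite list, and since $\tilde{\mathcal N}$ is simply connected the paths that join them do not matter.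

\section{Homotopy classes of maps from spheres}\label{sec:top}

In this section $m\ge2$. We use the following textbook facts.
\begin{itemize}
\item[(T1)] If $X$ is simply connected, forgetting the base point is a bijection from $\pi_m(X)$ onto the set of free homotopy classes of maps $\mathbb S^m\to X$. We write $[u]\in\pi_m(X)$ for the class of $u$. A continuous map $\Psi:X\to X'$ between simply connected spaces induces the homomorphism $[u]\mapsto[\Psi\circ u]$.
\item[(T2)] (Hurewicz.) If $\pi_i(X)=0$ for $0\le i\le m-1$, then $[u]\mapsto u_*[\mathbb S^m]$ is an isomorphism $\pi_m(X)\to H_m(X)$ onto integral homology; here $[\mathbb S^m]$ is the fundamental class.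
\item[(T3)] A continuous map from a simply connected, locally path-connected space into $\mathcal N$ lifts to $\tilde{\mathcal N}$; the lift is determined by its value at one point, which may be any point of the fiber. Homotopies lift, with prescribed initial lift. The group $\Gamma$ acts transitively on each fiber of $p$.
\item[(T4)] (Tubular neighborhood.) An embedded smooth submanifold $M\subset\mathbb R^\mu$ has an open neighborhood $U$ with a smooth retraction $\Pi:U\to M$.
\end{itemize}

\begin{lemma}\label{lem:orbits}
Let $\mathcal N$ be connected and $u,u':\mathbb S^m\to\tilde{\mathcal N}$ continuous. Then $p\circ u$ and $p\circ u'$ are freely homotopic if and only if $[u']\in\Gamma[u]$. Hence free homotopy classes of maps $\mathbb S^m\to\mathcal N$ correspond bijectively to $\Gamma$-orbits in $\pi_m(\tilde{\mathcal N})$.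
\end{lemma}

\begin{proof}
If $u'$ is homotopic to $\gamma\circ u$, then $p\circ u'$ is homotopic to $p\circ\gamma\circ u=p\circ u$. Conversely, lift a homotopy from $p\circ u$ to $p\circ u'$ starting at $u$. It ends at a lift $u''$ of $p\circ u'$. Choose $\gamma\in\Gamma$ with $\gamma u''(x_0)=u'(x_0)$ at some point $x_0$; then $\gamma\circ u''=u'$ by uniqueness of lifts, and $[u']=\gamma[u'']=\gamma[u]$. Every map $\mathbb S^m\to\mathcal N$ lifts because $\mathbb S^m$ is simply connected, which gives the last statement.
\end{proof}

The next lemma, whose proof also covers $m=1$, is the only source of finiteness of homotopy classes in the paper.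

\begin{lemma}\label{lem:open}
Let $M\subset\mathbb R^\mu$ be an embedded smooth submanifold. Each free homotopy class is open in $\mathcal C(\mathbb S^m,M)$ for the uniform distance. Consequently a compact subset of $\mathcal C(\mathbb S^m,M)$ meets finitely many classes.
\end{lemma}

\begin{proof}
Let $u\in\mathcal C(\mathbb S^m,M)$. Its image is compact, so some $\varepsilon$-neighborhood of the image lies in the set $U$ of (T4). If $\sup|u-u'|<\varepsilon$, then $\Pi((1-s)u+su')$, $0\le s\le1$, is a homotopy from $u$ to $u'$ in $M$. The classes form an open cover of $\mathcal C(\mathbb S^m,M)$ by disjoint sets, and a compact set meets finitely many of them.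
\end{proof}

A \emph{ball with $n$ holes} is a set
\[
W=\overline{\mathbb B}{}^{m+1}\setminus\bigcup_{j=1}^n\operatorname{int}D_j ,
\]
where $D_1,\dots,D_n$, $n\ge0$, are disjoint closed Euclidean balls contained in the open ball $\mathbb B^{m+1}$. We orient $\mathbb S^m$ and each $\partial D_j$ as the boundary of the ball it bounds. A map on $\mathbb S^m$ that extends to the whole ball is null-homotopic. If it extends only to $W$, its class is determined by what the extension does on the holes, provided the target is simply connected.

\begin{lemma}\label{lem:add}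
Let $X$ be a simply connected space.
\begin{itemize}
\item[(i)] Let $W$ be a ball with $n$ holes and $e_j:\mathbb S^m\to\partial D_j$ orientation-preserving diffeomorphisms. Then $\pi_i(W)=0$ for $0\le i\le m-1$, and every continuous $\Psi:W\to X$ satisfies $[\Psi|_{\mathbb S^m}]=\sum_{j=1}^n[\Psi\circ e_j]$ in $\pi_m(X)$. The sum is $0$ if $n=0$.
\item[(ii)] Let $E_1,\dots,E_n\subset\mathbb R^m$ be open balls with disjoint closures, let $u:\mathbb R^m\to X$ be continuous and equal to a point $x_*$ outside $\bigcup_iE_i$, and let $u_i$ equal $u$ on $E_i$ and $x_*$ elsewhere. Then $[u]=\sum_i[u_i]$.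
\end{itemize}
\end{lemma}

\begin{proof}
In both parts the identity is first proved in a universal space, where the Hurewicz theorem reduces it to homology, and then pushed forward to $X$ by (T1).

(i) Let $c_j$ be the center of $D_j$ and $Z=\mathbb R^{m+1}\setminus\{c_1,\dots,c_n\}$. Radial projection onto $\mathbb S^m$ outside $\mathbb B^{m+1}$, radial projection from $c_j$ onto $\partial D_j$ inside $D_j$, and the identity on $W$ define a retraction $Z\to W$. Let $0\le i\le m-1$ and let $w:\mathbb S^i\to W$ be continuous. Extend $w$ to a continuous map $v:\overline{\mathbb B}{}^{i+1}\to\mathbb R^{m+1}$ and approximate $v$ uniformly by a smooth map $v'$. Since $i+1<m+1$, the image of $v'$ has measure zero, so after an arbitrarily small translation $v'$ avoids all $c_j$. If $\sup|v-v'|$ is less than the smallest radius of the $D_j$, the straight-line homotopy from $w$ to $v'|_{\mathbb S^i}$ also avoids the $c_j$. Thus $w$ extends to a map $\overline{\mathbb B}{}^{i+1}\to Z$, and composing with the retraction extends it to a map into $W$. So $\pi_i(W)=0$.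

The set $W$ is a compact oriented $(m+1)$-manifold whose boundary is $\mathbb S^m$ with its orientation and the spheres $\partial D_j$ with the opposite orientation. The fundamental class of the boundary vanishes in $H_m(W)$, that is, $\iota_*[\mathbb S^m]=\sum_j(e_j)_*[\mathbb S^m]$, where $\iota:\mathbb S^m\to W$ is the inclusion. By (T2), $[\iota]=\sum_j[e_j]$ in $\pi_m(W)$. Apply the homomorphism induced by $\Psi$.

(ii) Let $Q$ be the quotient of $\mathbb R^m\cup\{\infty\}\cong\mathbb S^m$ in which the complement of $\bigcup_iE_i$ is collapsed to a point $*$, and let $\chi$ be the quotient map. The space $Q$ is a wedge of $m$-spheres $S_i=\chi(\overline{E_i})$, so $\pi_i(Q)=0$ for $i<m$ by cellular approximation, and $H_m(Q)=\bigoplus_jH_m(S_j)$, the projections being induced by the maps $\varrho_j:Q\to S_j$ that collapse the other spheres to $*$. Let $\chi_i$ equal $\chi$ on $E_i$ and $*$ elsewhere. Then $\varrho_j\circ\chi_j=\varrho_j\circ\chi$, and $\varrho_j\circ\chi_i$ is constant for $i\ne j$. Hence $\chi_*[\mathbb S^m]=\sum_i(\chi_i)_*[\mathbb S^m]$, and $[\chi]=\sum_i[\chi_i]$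 by (T2). The map $u$ factors as $\bar u\circ\chi$ with $\bar u:Q\to X$ continuous, and $u_i=\bar u\circ\chi_i$. Apply the homomorphism induced by $\bar u$.
\end{proof}

\section{Sobolev, Hardy and Lorentz inequalities}\label{sec:ineq}

We show that the hypotheses of Theorem~\ref{thm:main}, and the $L^{m,1}$ bound of Theorem~\ref{thm:first}, imply \eqref{H1} and \eqref{H2}. Put $\|u\|_{W^{k,s}}=\sum_{j=0}^k\|D^ju\|_{L^s(\mathbb S^m)}$ for $u:\mathbb S^m\to\mathbb R^\nu$.

Euclidean inequalities pass to the sphere through charts. Let $\Phi$ be a diffeomorphism from a neighborhood of a compact set $Q\subset\mathbb R^m$ onto an open subset of $\mathbb S^m$, and let $h=f\circ\Phi$. In the coordinates $\Phi$ we have $Df=\partial h$, and each further covariant derivative adds to the partial derivative a term that is linear in the previous tensor with Christoffel symbols as coefficients. By induction the components of $D^kf$ are those of $\partial^kh$ plus linear combinations of partial derivatives of $h$ of orders $1,\dots,k-1$ with smooth coefficients. The metric and its inverse are bounded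 on $Q$. Therefore, on $Q$ and for $1\le k\le m$,
\begin{equation}\label{eq:chart}
|D^kf|\circ\Phi\le C_\Phi\sum_{i=1}^k|\partial^ih|,\qquad|\partial^kh|\le C_\Phi\sum_{i=1}^k|D^if|\circ\Phi ,
\end{equation}
the second bound following from the first description by induction on $k$, and the Jacobian of $\Phi$ lies between $1/C_\Phi$ and $C_\Phi$ on $Q$. The constant $C_\Phi$ depends only on $\Phi$ and $Q$.

The theorems bound only the top derivative $D^kf$. Since $f$ itself is bounded, interpolation recovers the intermediate ones.

\begin{lemma}\label{lem:sobolev}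
Let $1\le k\le m$. There is $C$, depending only on $m$ and $\mathcal N$, such that every $f\in W^{k,m/k}(\mathbb S^m,\mathbb R^\nu)$ with values in $\mathcal N$ satisfies
\[
\|f\|_{W^{k,m/k}}\le C\big(\|D^kf\|_{L^{m/k}}+1\big)\qquad\text{and}\qquad\|Df\|_{L^m}\le C\|f\|_{W^{k,m/k}} .
\]
\end{lemma}

\begin{proof}
Let $1\le s<\infty$. We first prove Ehrling's inequality: for every $\varepsilon>0$ there is $C_\varepsilon$ such that
\begin{equation}\label{eq:ehrling}
\|u\|_{W^{k-1,s}}\le\varepsilon\|u\|_{W^{k,s}}+C_\varepsilon\|u\|_{L^s}\qquad\text{for all }u\in W^{k,s}(\mathbb S^m,\mathbb R^\nu).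
\end{equation}
Otherwise there are $u_i$ with $\|u_i\|_{W^{k-1,s}}=1$ and $\varepsilon\|u_i\|_{W^{k,s}}+i\|u_i\|_{L^s}<1$. By Rellich's theorem the inclusion $W^{k,s}\subset W^{k-1,s}$ is compact, so a subsequence converges in $W^{k-1,s}$ to a map of norm $1$, while $u_i\to0$ in $L^s$; this is a contradiction. Insert \eqref{eq:ehrling} with $\varepsilon=\frac12$ into $\|u\|_{W^{k,s}}=\|D^ku\|_{L^s}+\|u\|_{W^{k-1,s}}$ and absorb the term $\frac12\|u\|_{W^{k,s}}$:
\[
\|u\|_{W^{k,s}}\le2\|D^ku\|_{L^s}+2C_{1/2}\|u\|_{L^s}.
\]
With $s=m/k$ this is the first inequality, because $\mathcal N$ is bounded.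

The Sobolev inequality $W^{1,s}\subset L^{s^*}$, $1/s^*=1/s-1/m$, holds for $1\le s<m$ and takes the exponent $m/j$ to $m/(j-1)$ for $2\le j\le m$. Applying it $k-1$ times, in finitely many charts and with \eqref{eq:chart}, to the first derivatives of $f$ gives
\[
W^{k-1,m/k}\subset W^{k-2,m/(k-1)}\subset\dots\subset W^{1,m/2}\subset L^m ,
\]
which is the second inequality; for $k=1$ there is nothing to prove.
\end{proof}

The second inequality holds for every $k$, so \eqref{H1} does not distinguish $k=m$ from $k<m$. The distinction comes from the following form of Hardy's inequality, in which each derivative pays for one power of $|z|^{-1}$, and $m-1$ derivatives of $Df$ pay for the whole weight in \eqref{H2}.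

\begin{lemma}\label{lem:hardy}
Let $m\ge2$. Every $u\in W^{m-1,1}(\mathbb R^m,\mathbb R^\nu)$ with compact support satisfies
\[
\int_{\mathbb R^m}\frac{|u(z)|}{|z|^{m-1}}\,dz\le\frac1{(m-1)!}\int_{\mathbb R^m}|D^{m-1}u| .
\]
\end{lemma}

\begin{proof}
Mollifications $u_i\in C_c^\infty$ of $u$ satisfy $D^{m-1}u_i\to D^{m-1}u$ in $L^1$ and, along a subsequence, $u_i\to u$ almost everywhere. By Fatou's lemma it suffices to treat $u\in C^\infty_c$. For $\omega\in\mathbb S^{m-1}$ and $j\ge0$ we have $|D^ju(r\omega)|\le\int_r^\infty|D^{j+1}u(s\omega)|\,ds$. For $1\le k\le m-1$ the function $r^{m-1-k}$ has integral $s^{m-k}/(m-k)$ over $(0,s)$, so Fubini's theorem gives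
\[
\int_0^\infty r^{m-1-k}|D^ju(r\omega)|\,dr\le\frac1{m-k}\int_0^\infty s^{m-k}|D^{j+1}u(s\omega)|\,ds .
\]
Integrating over $\omega$, with $dz=r^{m-1}dr\,d\omega$,
\[
\int_{\mathbb R^m}|D^ju|\,|z|^{-k}\,dz\le\frac1{m-k}\int_{\mathbb R^m}|D^{j+1}u|\,|z|^{-(k-1)}\,dz .
\]
Apply this with $k=m-1-j$ for $j=0,1,\dots,m-2$ in turn. The factors are $1/(j+1)$, and their product is $1/(m-1)!$.
\end{proof}

\begin{proposition}\label{prop:Wm1}
Let $m\ge2$. If $f\in W^{m,1}(\mathbb S^m,\mathbb R^\nu)$ takes values in $\mathcal N$ and $\int|D^mf|\le\lambda$, then \eqref{H1} and \eqref{H2} hold with $a,b$ depending only on $m$, $\mathcal N$ and $\lambda$.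
\end{proposition}

\begin{proof}
Lemma~\ref{lem:sobolev} with $k=m$ gives $\|f\|_{W^{m,1}}\le\lambda':=C(\lambda+1)$ and $\|Df\|_{L^m}\le C\lambda'$, which is \eqref{H1}.

For \eqref{H2}, composing $f$ with a rotation of $\mathbb S^m$ preserves $\|f\|_{W^{m,1}}$ and moves the point $x$ at will. So it suffices to bound the integral for one fixed point $x$, in terms of $\lambda'$. Identify the tangent space at $x$ with $\mathbb R^m$. Since $2<\pi$, the chart $\Phi=\exp_x$ is a diffeomorphism near $Q=\overline{B_2}$, and $d(x,\Phi(z))=|z|$ on $Q$. Let $h=f\circ\Phi$ and fix $\chi\in C_c^\infty(B_2)$ with $\chi=1$ on $B_1$. Apply Lemma~\ref{lem:hardy} to $u=\chi\,\partial_ih$, $1\le i\le m$, and expand $D^{m-1}u$ by the Leibniz rule. With \eqref{eq:chart} this yields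
\[
\int_{d(x,y)<1}\frac{|Df(y)|}{d(x,y)^{m-1}}\,dy\le C\sum_{i=1}^m\int_{B_1}\frac{|\partial_ih|}{|z|^{m-1}}\,dz\le C\sum_{j=1}^m\int_{B_2}|\partial^jh|\le C\lambda' .
\]
On $\{d(x,y)\ge1\}$ the weight is at most $1$ and the integral is at most $\int|Df|\le\lambda'$.
\end{proof}

\begin{remark}\label{rem:convention}
Theorem~\ref{thm:main} does not depend on the convention for the $m$-th derivative. Let $\mathcal D^mf$ be another $m$-th order derivative with $|D^mf|\le C(|\mathcal D^mf|+\sum_{j<m}|D^jf|)$, that is, with the same principal part up to lower order terms. Then $\|f\|_{W^{m,1}}\le C\|\mathcal D^mf\|_{L^1}+(C+1)\|f\|_{W^{m-1,1}}$, and \eqref{eq:ehrling} with $\varepsilon=1/(2C+2)$ gives $\|f\|_{W^{m,1}}\le C'(\|\mathcal D^mf\|_{L^1}+\|f\|_{L^1})$. The rest of the proof of Proposition~\ref{prop:Wm1} uses only $\|f\|_{W^{m,1}}$.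
\end{remark}

For Lorentz bounds we use three standard properties of the rearrangement of functions $g,h\ge0$:
\begin{equation}\label{eq:rearr}
\int g^s=\int_0^\infty g^*(t)^s\,dt,\qquad\int gh\le\int_0^\infty g^*h^*\,dt,\qquad(g+h)^*(t+t')\le g^*(t)+h^*(t').
\end{equation}
The second is the Hardy--Littlewood inequality.

\begin{lemma}\label{lem:lorentz}
Let $m\ge2$ and let $g\ge0$ be measurable on $\mathbb S^m$.
\begin{itemize}
\item[(i)] If $1\le q\le m$, then $\|g\|_{L^m}\le\|g\|_{L^{m,q}}$.
\item[(ii)] For every $x\in\mathbb S^m$, $\int_{\mathbb S^m}g(y)\,d(x,y)^{1-m}\,dy\le|B_1|^{(m-1)/m}\|g\|_{L^{m,1}}$.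
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $\lambda=\|g\|_{L^{m,q}}<\infty$. Since $g^*$ is nonincreasing,
\[
\lambda^q\ge g^*(t)^q\int_0^ts^{q/m}\,\frac{ds}s=\frac mq\big(t^{1/m}g^*(t)\big)^q ,
\]
so $t^{1/m}g^*(t)\le\lambda$ because $q\le m$. Therefore
\[
\int g^m=\int_0^\infty\big(t^{1/m}g^*(t)\big)^m\frac{dt}t\le\lambda^{m-q}\int_0^\infty\big(t^{1/m}g^*(t)\big)^q\frac{dt}t=\lambda^m .
\]

(ii) As $\sin t\le t$, a geodesic ball of radius $r$ in $\mathbb S^m$ has volume at most $|B_1|r^m$. So $|\{d(x,\cdot)^{1-m}>s\}|\le|B_1|s^{-m/(m-1)}$, and the rearrangement of $d(x,\cdot)^{1-m}$ is at most $(|B_1|/t)^{(m-1)/m}$. The Hardy--Littlewood inequality bounds the integral by $|B_1|^{(m-1)/m}\int_0^\infty g^*(t)\,t^{1/m}\,dt/t$.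
\end{proof}

\section{The diameter of the lift}\label{sec:lift}

Let $\mathcal N$ be connected and give $\tilde{\mathcal N}$ the pulled-back metric, with distance $\tilde d$, so that $p$ is a local isometry. Geodesics of $\mathcal N$ lift to geodesics of $\tilde{\mathcal N}$, so $\tilde{\mathcal N}$ is complete, and its closed balls are compact by the Hopf--Rinow theorem. As $m\ge2$, every continuous $f:\mathbb S^m\to\mathcal N$ has a lift $\tilde f$. The manifold $\tilde{\mathcal N}$ is not compact when $\Gamma$ is infinite, and a long neck is a region on which $\tilde f$ travels far. Hypothesis \eqref{H2} excludes this.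

\begin{proposition}\label{prop:diam}
Let $m\ge2$. There is $C_1$, depending only on $m$, such that if $f\in(\mathcal C\cap W^{1,1})(\mathbb S^m,\mathcal N)$ satisfies \eqref{H2}, then every lift $\tilde f$ of $f$ satisfies $\operatorname{diam}\tilde f(\mathbb S^m)\le C_1b$.
\end{proposition}

\begin{proof}
Hypothesis \eqref{H2} controls the length of $f$ along most rays from $x$, but not along the ray that reaches a given point $x'$. We therefore bound the average distance from $\tilde f(x)$ to the values of $\tilde f$ on a hemisphere, and compare $x$ with $x'$ through the overlap of two hemispheres.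

Fix $x$ and use polar coordinates $y=\exp_x(t\omega)$, $0<t<\pi$, $\omega\in\mathbb S^{m-1}$, in which $dy=\sin^{m-1}t\,dt\,d\omega$. Let $h(t,\omega)=f(\exp_x(t\omega))$, and let $h'(t,\omega)$ be $Df$ applied to the unit radial vector at $\exp_x(t\omega)$, so that $|h'(t,\omega)|\le|Df|(\exp_x(t\omega))$.

\emph{Step 1: for almost every $\omega$, the curve $h(\cdot,\omega)$ is locally absolutely continuous on $(0,\pi)$ with derivative $h'(\cdot,\omega)$.} By a partition of unity and mollification there are smooth $f_j:\mathbb S^m\to\mathbb R^\nu$ converging to $f$ uniformly and in $W^{1,1}$. The maps $h_j(t,\omega)=f_j(\exp_x(t\omega))$ satisfy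
\[
\int_{\mathbb S^{m-1}}\int_0^\pi|\partial_th_j-h'|\sin^{m-1}t\,dt\,d\omega\le\int_{\mathbb S^m}|Df_j-Df|\to0 .
\]
Along a subsequence the inner integral tends to $0$ for almost every $\omega$, so $\partial_th_j(\cdot,\omega)\to h'(\cdot,\omega)$ in $L^1_{\mathrm{loc}}(0,\pi)$. Passing to the limit in $h_j(t,\omega)-h_j(s,\omega)=\int_s^t\partial_th_j$ proves the claim.

\emph{Step 2: the average distance.} Take $\omega$ as in Step 1. The curve $h(\cdot,\omega)$ lies in $\mathcal N$, so its derivative is tangent to $\mathcal N$ wherever it exists. Its lift $t\mapsto\tilde f(\exp_x(t\omega))$ is locally its composition with a local inverse of $p$, hence is locally absolutely continuous with speed $|h'|$. The distance between two points of an absolutely continuous curve in a Riemannian manifold is at most the integral of the speed between them. Letting the initial parameter tend to $0$ and using the continuity of $\tilde f$ at $x$, we get for $0<t\le\pi/2$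
\[
\tilde d\big(\tilde f(x),\tilde f(\exp_x(t\omega))\big)\le\int_0^{\pi/2}|Df|(\exp_x(s\omega))\,ds .
\]
Multiply the left side by $\sin^{m-1}t\le1$ and integrate over $t\in(0,\pi/2)$ and $\omega\in\mathbb S^{m-1}$. With $\sin s\ge2s/\pi$ on $(0,\pi/2)$,
\begin{equation}\label{eq:avg}
\int_{B(x,\pi/2)}\tilde d\big(\tilde f(x),\tilde f(y)\big)\,dy\le\frac\pi2\int_{B(x,\pi/2)}\frac{|Df(y)|}{\sin^{m-1}d(x,y)}\,dy\le\Big(\frac\pi2\Big)^mb .
\end{equation}

\emph{Step 3: chaining.} Let $d(x,x')\le\pi/3$. The midpoint of $x$ and $x'$ is at distance at most $\pi/6$ from both, so the ball $E$ of radius $\pi/3$ about it lies in $B(x,\pi/2)\cap B(x',\pi/2)$. Let $v_m=|E|$. Integrate $\tilde d(\tilde f(x),\tilde f(x'))\le\tilde d(\tilde f(x),\tilde f(y))+\tilde d(\tilde f(x'),\tilde f(y))$ over $y\in E$ and apply \eqref{eq:avg} at $x$ and at $x'$; this gives $\tilde d(\tilde f(x),\tilde f(x'))\le2(\pi/2)^mb/v_m$. Any two points of $\mathbb S^m$ are joined by three steps of length at most $\pi/3$, so $C_1=6(\pi/2)^m/v_m$ works.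
\end{proof}

\section{Decomposition into bubbles}\label{sec:bubbles}

We now make precise the statement that a bound on $\int|DF|^m$ allows boundedly many bubbles from a finite list. The form that suits Lemma~\ref{lem:add} is an extension of $F$ to a ball with holes, one hole per bubble. We shall apply the result to the noncompact manifold $\tilde{\mathcal N}$, so the target $M$ may be noncompact, but the values of $F$ must lie in a compact set $K$ on which all constants depend.

\begin{proposition}\label{prop:bubbles}
Let $m\ge2$, let $M\subset\mathbb R^\mu$ be a closed embedded smooth submanifold, $K\subset M$ compact and $\Lambda<\infty$. There are $n_0\in\mathbb N$ and a finite set $\mathcal G\subset\mathcal C(\mathbb S^m,M)$, depending only on $m,M,K,\Lambda$, with the following property. For every continuous $F:\mathbb S^m\to K$ in $W^{1,m}(\mathbb S^m,\mathbb R^\mu)$ with $\int|DF|^m\le\Lambda$ there are a ball $W$ with $n\le n_0$ holes $D_1,\dots,D_n$, orientation-preserving diffeomorphisms $e_j:\mathbb S^m\to\partial D_j$ and a continuous map $\Psi:W\to M$ such that $\Psi|_{\mathbb S^m}=F$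 and each $\Psi\circ e_j$ is freely homotopic in $M$ to an element of $\mathcal G$.
\end{proposition}

The idea is to extend $F$ by its averages: to a point $x\in\mathbb R^m$ and a scale $r>0$ assign the average $G(x,r)$ of $F\circ\sigma^{-1}$ over $B_r(x)$. Where $G$ is close to $K$ we project it onto $M$, and the holes have to cover the remaining \emph{bad set}. Bubbles occur at unknown places and unknown scales, so sizes in the space of pairs $(x,r)$ must be measured in a metric that is invariant under translations and dilations. This is the hyperbolic metric. For instance, if $G$ is the extension of $\varphi$, then the extension of $\varphi(\cdot/\varepsilon)$ is $G(x/\varepsilon,r/\varepsilon)$: concentration moves the bad set by a hyperbolic isometry and does not change its size.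

\medskip
\noindent\textbf{Hyperbolic space.} Let $H=\mathbb R^m\times(0,\infty)$ with the complete metric $(|dx|^2+dr^2)/r^2$ and volume element $r^{-m-1}dx\,dr$. The maps $A_{x_0,r_0}(x,r)=(x_0+r_0x,r_0r)$ are orientation-preserving isometries, and $A_{x_0,r_0}(0,1)=(x_0,r_0)$; in particular all balls of radius $\delta$ have the same volume $V(\delta)>0$. Let $\overline H=(\mathbb R^m\times[0,\infty))\cup\{\infty\}$ be the closure of $H$ in the one-point compactification of $\mathbb R^{m+1}$. The inversion $J(y)=P+2(y-P)/|y-P|^2$ is an involution of $\mathbb R^{m+1}\cup\{\infty\}$ that exchanges $P$ and $\infty$, and for $y=(y',y_{m+1})$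
\[
J(y)=\Big(\frac{2y'}{|y-P|^2},\ \frac{|y|^2-1}{|y-P|^2}\Big).
\]
On $\mathbb S^m$ we have $|y-P|^2=2(1-y_{m+1})$, so $J(y)=(\sigma(y),0)$, and $J$ maps $\mathbb B^{m+1}$ onto the lower half-space. Hence $\kappa(x,r)=J(x,-r)$, $\kappa(\infty)=P$, is a homeomorphism $\overline H\to\overline{\mathbb B}{}^{m+1}$ with $\kappa(x,0)=\sigma^{-1}(x)$ and $\kappa(0,1)=0$. The differential of $J$ at $y$ is $2/|y-P|^2$ times an orthogonal map, and the height of $\kappa^{-1}(y)$ is $(1-|y|^2)/|y-P|^2$. Dividing, $\kappa$ is an isometry from $H$ onto $\mathbb B^{m+1}$ with the Poincar\'e metric $4|dy|^2/(1-|y|^2)^2$. In this metric the closed ball of radius $R$ about $0$ is the Euclidean ball of radius $s=\tanh(R/2)$, and $\theta\mapsto s\theta$ stretches lengths on $\mathbb S^m$ by the factor $2s/(1-s^2)=\sinh R$.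

\begin{proof}[Proof of Proposition~\ref{prop:bubbles}]
Let $\Pi:U\to M$ be as in (T4) and choose $\rho>0$ such that the compact set $K_\rho=\{y\in\mathbb R^\mu:\operatorname{dist}(y,K)\le\rho\}$ lies in $U$. Fix $\eta\in C^\infty_c(B_1)$ with $\eta\ge0$ and $\int\eta=1$. These choices do not depend on $F$.

\emph{Step 1: the extension.} Let $g=F\circ\sigma^{-1}$ and $g(\infty)=F(P)$. Then $g$ is continuous on $\mathbb R^m\cup\{\infty\}$ with values in $K$, and $g\in W^{1,m}_{\mathrm{loc}}$. The map $\sigma^{-1}$ is conformal; if it stretches lengths by the factor $\beta(x)$, then $|Dg|=\beta\,|DF|\circ\sigma^{-1}$ and the Jacobian is $\beta^m$, so $\int_{\mathbb R^m}|Dg|^m=\int_{\mathbb S^m}|DF|^m\le\Lambda$. Define $G:\overline H\to\mathbb R^\mu$ by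
\[
G(x,r)=\int_{\mathbb R^m}r^{-m}\eta\Big(\frac{y-x}r\Big)g(y)\,dy\quad(r>0),\qquad G(x,0)=g(x),\qquad G(\infty)=g(\infty).
\]
The map $G$ is smooth on $H$. It is continuous at $(x,0)$ because $|G(x',r)-g(x)|\le\sup_{B_r(x')}|g-g(x)|$ for $r>0$. For continuity at $\infty$, let $\varepsilon>0$ and choose $R_\varepsilon$ with $|g-g(\infty)|<\varepsilon$ outside $B_{R_\varepsilon}$. For $r>0$,
\[
|G(x,r)-g(\infty)|\le\varepsilon+2\sup|g|\,\sup\eta\ r^{-m}|B_r(x)\cap B_{R_\varepsilon}| .
\]
The last term vanishes if $|x|\ge R_\varepsilon+r$. Otherwise $r>(|x|+r-R_\varepsilon)/2$, and the term is at most a constant times $(R_\varepsilon/r)^m$. In both cases it tends to $0$ as $|x|+r\to\infty$.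

With $w=(y-x)/r$, the derivatives of the kernel $r^{-m}\eta(w)$ in $x_i$ and in $r$ are $-r^{-m-1}\partial_i\eta(w)$ and $-r^{-m-1}(m\eta(w)+w\cdot\nabla\eta(w))$, whose $L^1(dy)$ norms are constants times $1/r$. So $|DG(x,r)|\le L/r$ with $L$ depending only on $m$ and $\max_{y\in K}|y|$. Integrating along curves, $G$ is $L$-Lipschitz from $H$ with the hyperbolic distance to $\mathbb R^\mu$. This bound uses the boundedness of $K$ and not the energy.

\emph{Step 2: the bad set has bounded hyperbolic volume.} Here the energy enters. Recall the Poincar\'e inequality on $B=B_r(x)$,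
\[
\frac1{|B|^2}\int_B\int_B|g(y)-g(y')|\,dy'\,dy\le C\,r\,\frac1{|B|}\int_B|Dg| ,
\]
and the maximal theorem: the function $\mathcal M(x)=\sup_{r>0}|B_r(x)|^{-1}\int_{B_r(x)}|Dg|$ satisfies $\|\mathcal M\|_{L^s}\le C_s\|Dg\|_{L^s}$ for $s>1$. For every $y\in B$ we have $g(y)\in K$, hence
\[
\operatorname{dist}(G(x,r),K)\le|G(x,r)-g(y)|\le|B_1|\sup\eta\ \frac1{|B|}\int_B|g(y')-g(y)|\,dy' .
\]
Averaging over $y\in B$ gives $\operatorname{dist}(G(x,r),K)\le C_2\,r\,\mathcal M(x)$, with $C_2$ independent of $F$. So the set $A'=\{(x,r)\in H:\operatorname{dist}(G(x,r),K)\ge\rho/2\}$ lies in the region $r\ge\rho/(2C_2\mathcal M(x))$, and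
\[
\operatorname{vol}_{\mathrm{hyp}}(A')\le\int_{\mathbb R^m}\int_{\rho/(2C_2\mathcal M(x))}^\infty\frac{dr}{r^{m+1}}\,dx=\frac1m\Big(\frac{2C_2}\rho\Big)^m\int_{\mathbb R^m}\mathcal M^m\le C_3\rho^{-m}\Lambda .
\]
The last inequality is the maximal theorem with $s=m$, which needs $m>1$.

\emph{Step 3: covering by disjoint balls.} The Lipschitz bound turns the volume bound into a covering. Let $A=\{z\in\overline H:\operatorname{dist}(G(z),K)\ge\rho\}$; it lies in $H$ because $G\in K$ on $\overline H\setminus H$. Put $\delta=\rho/(2L+2)$. If $z\in A$, then $\operatorname{dist}(G,K)\ge\rho-L\delta\ge\rho/2$ on the hyperbolic ball $B(z,\delta)$, so $B(z,\delta)\subset A'$. If points of $A$ have mutual distances at least $2\delta$, the balls of radius $\delta$ about them are disjoint, so there are at most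
\[
n_0:=\big\lfloor C_3\rho^{-m}\Lambda/V(\delta)\big\rfloor
\]
such points. Choose such a family $z_1,z_2,\dots$ of largest cardinality. No point of $A$ can be added to it, so the open balls $B(z_i,2\delta)$ cover $A$.

These balls may overlap, and we merge them. Suppose two closed balls of the family, with centers $c,c'$ and radii $s,s'$, intersect, so that their centers are at distance $t\le s+s'$. Let $c''$ be the point of a geodesic segment from $c$ to $c'$ at distance $\min(s',t)$ from $c$; it is at distance at most $s'$ from $c$ and at most $s$ from $c'$. By the triangle inequality $B(c'',s+s')$ contains $B(c,s)$ and $B(c',s')$. Replace the two balls by this one. The open balls still cover $A$, the sum of the radii is unchanged and the number of balls drops. After finitely many steps we have disjoint closed hyperbolic balls $D'_1,\dots,D'_n\subset H$, $n\le n_0$, with radii $R_j\le R:=2\delta n_0$, whose interiors cover $A$.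

\emph{Step 4: the map $\Psi$ and the finite list.} Let $(x_j,r_j)$ be the center of $D'_j$, $D_j=\kappa(D'_j)$, $s_j=\tanh(R_j/2)$ and $\tau_j=\kappa\circ A_{x_j,r_j}\circ\kappa^{-1}$. Then $\tau_j$ is an isometry of the Poincar\'e ball, orientation-preserving as a conjugate of $A_{x_j,r_j}$, and it maps the Euclidean ball $\{|y|\le s_j\}$ onto $D_j$. As a composition of inversions, reflections and similarities, $\tau_j$ takes spheres to spheres or hyperplanes; since $D_j$ is compact in $\mathbb B^{m+1}$, it is a closed Euclidean ball. So $W=\overline{\mathbb B}{}^{m+1}\setminus\bigcup_j\operatorname{int}D_j$ is a ball with $n$ holes, and $e_j(\theta)=\tau_j(s_j\theta)$ is an orientation-preserving diffeomorphism $\mathbb S^m\to\partial D_j$. On $\kappa^{-1}(W)$, which avoids $A$, the map $G$ takes values in $K_\rho\subset U$. Hence $\Psi=\Pi\circ G\circ\kappa^{-1}$ is defined and continuous on $W$, and $\Psi|_{\mathbb S^m}=\Pi\circ F=F$.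

The map $e_j$ is $\sinh R_j$-Lipschitz from $\mathbb S^m$ to hyperbolic space, so $G\circ\kappa^{-1}\circ e_j$ belongs to the set $\mathcal L$ of all $(L\sinh R)$-Lipschitz maps $\mathbb S^m\to K_\rho$, which does not depend on $F$. By the Arzel\`a--Ascoli theorem $\mathcal L$ is compact for the uniform distance. Since $\Pi$ is uniformly continuous on $K_\rho$, the set $\{\Pi\circ v:v\in\mathcal L\}$ is compact in $\mathcal C(\mathbb S^m,M)$, and by Lemma~\ref{lem:open} it meets finitely many homotopy classes. Let $\mathcal G$ consist of one representative of each.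
\end{proof}

\section{Proof of Theorems~\ref{thm:main} and~\ref{thm:first}}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:first}]
The manifold $\mathcal N$ has finitely many components and $f(\mathbb S^m)$ lies in one of them, so we may assume that $\mathcal N$ is connected. Fix $o\in\tilde{\mathcal N}$ and $x_0\in\mathbb S^m$, and let $f$ satisfy \eqref{H1} and \eqref{H2}.

\emph{Confinement.} Proposition~\ref{prop:diam} bounds the size of the image of a lift; its position is fixed by choosing the lift. Lift a minimizing geodesic from $p(o)$ to $f(x_0)$ starting at $o$. Its endpoint lies over $f(x_0)$ at distance at most $\operatorname{diam}\mathcal N$ from $o$. Let $\tilde f$ be the lift of $f$ that takes $x_0$ to this endpoint. Then $\tilde f(\mathbb S^m)$ lies in the compact ball $K_0=\overline B(o,\operatorname{diam}\mathcal N+C_1b)$, which depends only on $\mathcal N$, $m$ and $b$.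

\emph{Energy of the lift.} By Whitney's theorem there is a smooth embedding $\iota:\tilde{\mathcal N}\to\mathbb R^\mu$ with closed image; fix one. Put $M=\iota(\tilde{\mathcal N})$, $K=\iota(K_0)$ and $F=\iota\circ\tilde f$. Let $\pi_{\mathcal N}$ be the nearest-point projection onto $\mathcal N$, which is smooth near $\mathcal N$ and whose differential at a point of $\mathcal N$ is the orthogonal projection onto the tangent space. Since $\tilde f$ is continuous, near each point of $\mathbb S^m$ we have $F=(\iota\circ\zeta\circ\pi_{\mathcal N})\circ f$, where $\zeta$ is a local inverse of $p$ and thus an isometry. The chain rule for Sobolev maps gives $|DF|\le\max_{K_0}\|d\iota\|\,|Df|$, with $\|d\iota\|$ the operator norm. So $F\in W^{1,m}$ and $\int|DF|^m\le\Lambda:=(\max_{K_0}\|d\iota\|)^ma$.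

\emph{Counting.} Apply Proposition~\ref{prop:bubbles} to $F$, and then Lemma~\ref{lem:add}(i) with the simply connected target $X=M$. The class $[F]\in\pi_m(M)$ is a sum of at most $n_0$ elements of the finite set $\{[h]:h\in\mathcal G\}$, where $n_0$ and $\mathcal G$ depend only on $\mathcal N,m,a,b$. Hence $[\tilde f]$ lies in a fixed finite subset of $\pi_m(\tilde{\mathcal N})$, and by Lemma~\ref{lem:orbits} the map $f=p\circ\tilde f$ lies in one of finitely many free homotopy classes.

Finally, if $\|Df\|_{L^{m,1}}\le\lambda$, Lemma~\ref{lem:lorentz} gives \eqref{H1} with $a=\lambda^m$ and \eqref{H2} with $b=|B_1|^{(m-1)/m}\lambda$.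
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:Wm1}, the maps in question satisfy \eqref{H1} and \eqref{H2} with $a,b$ depending only on $m,\mathcal N,\lambda$. Apply Theorem~\ref{thm:first}.
\end{proof}

\begin{remark}[Boundary]\label{rem:boundary}
Theorems~\ref{thm:main} and~\ref{thm:first} also hold for a compact manifold $\mathcal N\subset\mathbb R^\nu$ with boundary. Let $\mathcal N'$ be its double, embedded in some $\mathbb R^{\nu'}$, and let $j:\mathcal N\to\mathcal N'$ be the inclusion of one half; the folding map $\mathcal N'\to\mathcal N$ is a continuous left inverse of $j$. The smooth map $j$ extends locally across $\mathcal N$, and by a partition of unity to a $C^1$ map $\mathbb R^\nu\to\mathbb R^{\nu'}$ with bounded derivative. So $j\circ f\in\mathcal C\cap W^{1,1}$ and $|D(j\circ f)|\le C_{\mathcal N}|Df|$, and Theorem~\ref{thm:first} applies to the maps $j\circ f$. Folding a homotopy from $j\circ f$ to $j\circ f'$ in $\mathcal N'$ gives a homotopy from $f$ to $f'$ in $\mathcal N$. Section~\ref{sec:ineq} uses only that $\mathcal N$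 is bounded.
\end{remark}

\begin{remark}[The hypotheses]\label{rem:hyp}
Neither \eqref{H1}, nor \eqref{H2}, nor the compactness of $\mathcal N$ can be dropped from Theorem~\ref{thm:first}.

Without \eqref{H2}, finiteness fails by Theorem~\ref{thm:sharp} with $q=m$.

Without \eqref{H1}, the number of bubbles is not bounded. Let $\varphi:\mathbb R^m\to\mathbb S^m$ be smooth of degree one and equal to a constant $y_*$ outside $B_{1/2}$. Take $a_1,\dots,a_n\in B_1$ at mutual distances at least $2\delta$, and for $\varepsilon<\delta\le1$ let $f=\varphi((\cdot-a_i)/\varepsilon)$ on $B_\varepsilon(a_i)$ and $f=y_*$ elsewhere. Its degree is $n$ by Lemma~\ref{lem:add}(ii). For $x\in\mathbb R^m$,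
\[
\int_{\mathbb R^m}\frac{|Df(y)|}{|x-y|^{m-1}}\,dy=\sum_{i=1}^n\int_{B_{1/2}}\frac{|D\varphi(w)|}{|w-(x-a_i)/\varepsilon|^{m-1}}\,dw .
\]
Each term is at most a constant $b_\varphi$, and all terms but one have $|x-a_i|\ge\delta$ and are at most $\|D\varphi\|_{L^1}(\delta/\varepsilon-\frac12)^{1-m}$. For small $\varepsilon$ the sum is at most $b_\varphi+1$, and $\int|Df|=n\varepsilon^{m-1}\|D\varphi\|_{L^1}\le1$. On $B_3$ the map $\sigma^{-1}$ distorts distances, volumes and derivatives by bounded factors, and points outside $\sigma^{-1}(B_3)$ are at a fixed positive distance from $\sigma^{-1}(B_2)$, where $D(f\circ\sigma)$ is supported. So $f\circ\sigma$ satisfies \eqref{H2} with $b$ independent of $n$.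

For the noncompact target $\mathbb R^{m+1}\setminus\mathbb Z^{m+1}$, the maps $f_k(\theta)=k+\theta/2$, $k\in\mathbb Z^{m+1}$, have the same derivatives and are pairwise not homotopic, since $(f-k)/|f-k|$ has degree $1$ for $f=f_k$ and degree $0$ for $f=f_{k'}$, $k'\neq k$.
\end{remark}

\section{Sharpness of the exponents}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp}. Without \eqref{H2} the bubble decomposition is still available, on $\mathcal N$ itself, but each bubble may lift to any sheet of the covering; this produces the sums in (b). Conversely, logarithmic necks realize all these sums at bounded cost.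

\subsection*{Condition (b) implies finiteness}

Assume (b) and let $f$ belong to the set in $(\mathrm a_q)$ or in $(\mathrm a'_k)$. By Lemma~\ref{lem:lorentz}(i) in the first case and Lemma~\ref{lem:sobolev} in the second, $\int|Df|^m\le\Lambda$ with $\Lambda$ depending only on $m$, $k$, $\mathcal N$ and $\lambda$. Apply Proposition~\ref{prop:bubbles} with $M=K=\mathcal N$ and $F=f$, and obtain $\Psi:W\to\mathcal N$ with $n\le n_0$ holes. By Lemma~\ref{lem:add}(i), $W$ is simply connected, so $\Psi$ lifts to $\tilde\Psi:W\to\tilde{\mathcal N}$, and the lift $\tilde\Psi|_{\mathbb S^m}$ of $f$ has class $\sum_{j\le n}[\tilde\Psi\circ e_j]$. Fix once and for all a lift of each element of $\mathcal G$, and let $\mathcal A\subset\pi_m(\tilde{\mathcal N})$ be the finite set of their classes. Since $\Psi\circ e_j$ is freely homotopic to an element of $\mathcal G$, Lemma~\ref{lem:orbits} gives $[\tilde\Psi\circ e_j]=\gamma_j\alpha_j$ with $\alpha_j\in\mathcal A$ and $\gamma_j\in\Gamma$. So the free class of $f$ is the orbit of $\sum_{j\le n}\gamma_j\alpha_j$. There are finitely many tuples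 $(\alpha_1,\dots,\alpha_n)$ in $\mathcal A$ with $n\le n_0$, and by (b) each of them yields finitely many orbits.

\subsection*{Failure of (b) implies failure of finiteness}

Let $\alpha_1,\dots,\alpha_n$ violate (b). We find $\lambda$ such that for every choice of $\gamma_1,\dots,\gamma_n\in\Gamma$ some smooth map in the free class of $\sum_i\gamma_i\alpha_i$ satisfies $\|Df\|_{L^{m,q}}\le\lambda$ and $\int|D^kf|^{m/k}\le\lambda$. These classes are infinitely many, so $(\mathrm a_q)$ and $(\mathrm a'_k)$ both fail.

\emph{The maps.} Fix $o\in\tilde{\mathcal N}$. Each $\alpha_i$ is the class of a continuous map $\mathbb R^m\to\tilde{\mathcal N}$ equal to $o$ outside $B_{1/4}$. Embed $\tilde{\mathcal N}$ in $\mathbb R^\mu$, mollify this map at a small scale and compose with the retraction of (T4); by Lemma~\ref{lem:open} the result is a smooth map $\tilde\varphi_i$ in the class $\alpha_i$, equal to $o$ outside $B_{1/2}$. Fix $a_1,\dots,a_n\in\mathbb R^m$ such that the balls $B_2(a_i)$ are disjoint. Given $\gamma_1,\dots,\gamma_n$, let $\tilde c_i:\mathbb R\to\tilde{\mathcal N}$ be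 smooth paths equal to $o$ on $(-\infty,\frac14]$ and to $\gamma_io$ on $[\frac34,\infty)$. For $0<\varepsilon<1/e$ put
\[
\ell=\log\frac1\varepsilon\ge1,\qquad\psi_\varepsilon(z)=\frac1\ell\log\frac1{|z|},
\]
so that $\psi_\varepsilon=1$ on $|z|=\varepsilon$ and $\psi_\varepsilon=0$ on $|z|=1$, and define $\tilde f:\mathbb R^m\to\tilde{\mathcal N}$ by
\[
\tilde f(a_i+z)=\begin{cases}\gamma_i\tilde\varphi_i(z/\varepsilon)&|z|\le\varepsilon,\\ \tilde c_i(\psi_\varepsilon(z))&\varepsilon\le|z|\le1,\end{cases}\qquad\tilde f=o\ \text{ outside }\bigcup_iB_1(a_i).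
\]
The map $\tilde f$ is constant, equal to $\gamma_io$, near the sphere $|z|=\varepsilon$, and equal to $o$ near $|z|=1$, so it is smooth. Let $f=p\circ\tilde f$.

\emph{The class.} By Lemma~\ref{lem:add}(ii), $[\tilde f]=\sum_i[\tilde f_i]$, where $\tilde f_i$ equals $\tilde f$ on $B_1(a_i)$ and $o$ elsewhere. We retract the neck of $\tilde f_i$. For $0\le s\le1$ let $\tilde f_i^s(a_i+z)$ be $\gamma_i\tilde\varphi_i(z/\varepsilon)$ for $|z|\le\varepsilon$ and $\tilde c_i(\max(\psi_\varepsilon(z),s))$ for $|z|\ge\varepsilon$. The two formulas give $\gamma_io$ on $|z|=\varepsilon$, and $\tilde f^s_i$ is the constant $\tilde c_i(s)$ for $|z|\ge1$, so this is a free homotopy of maps on $\mathbb S^m$. It joins $\tilde f_i$ to $\gamma_i\tilde\varphi_i((\cdot-a_i)/\varepsilon)$, and the maps $\gamma_i\tilde\varphi_i((\cdot-sa_i)/\varepsilon^s)$ join the latter to $\gamma_i\tilde\varphi_i$. Thus $[\tilde f]=\sum_i\gamma_i\alpha_i$, and the free class of $f\circ\sigma$ is the orbit of this element.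

\emph{The bubbles.} Let $\varphi_i=p\circ\tilde\varphi_i$ and $c_i=p\circ\tilde c_i$. For $|z|\le\varepsilon$ we have $f(a_i+z)=\varphi_i(z/\varepsilon)$, in which $\gamma_i$ has disappeared. A change of variables shows that this region contributes $\int|D^j\varphi_i|^{m/j}$ to $\int|D^jf|^{m/j}$. If $g_\varepsilon(z)=\varepsilon^{-1}g(z/\varepsilon)$, then $t^{1/m}g_\varepsilon^*(t)=(t/\varepsilon^m)^{1/m}g^*(t/\varepsilon^m)$, and $dt/t$ is invariant under dilations, so the restriction of $|Df|$ to this region has quasi-norm $\|D\varphi_i\|_{L^{m,q}}$. These numbers are finite and independent of $\varepsilon$ and the $\gamma_i$.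

\emph{The necks.} The function $D^j\log|z|$ is homogeneous of degree $-j$, so $|D^j\psi_\varepsilon|\le C_j\ell^{-1}|z|^{-j}$ for $j\ge1$. By the chain rule $D^j(c_i\circ\psi_\varepsilon)$ is a sum of terms $c_i^{(r)}(\psi_\varepsilon)\,D^{j_1}\psi_\varepsilon\otimes\dots\otimes D^{j_r}\psi_\varepsilon$ with $r\ge1$ and $j_1+\dots+j_r=j$. Since $\ell^{-r}\le\ell^{-1}$, we get $|D^j(c_i\circ\psi_\varepsilon)|\le C_{c_i}\ell^{-1}|z|^{-j}$ for $1\le j\le m$, with $C_{c_i}$ independent of $\varepsilon$. Therefore
\[
\int_{\varepsilon\le|z|\le1}|D^j(c_i\circ\psi_\varepsilon)|^{m/j}\le\Big(\frac{C_{c_i}}\ell\Big)^{m/j}\int_{\varepsilon\le|z|\le1}\frac{dz}{|z|^m}=C_{c_i}^{m/j}\,|\mathbb S^{m-1}|\,\ell^{1-m/j},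
\]
which tends to $0$ as $\varepsilon\to0$ when $1\le j\le m-1$. For the Lorentz bound let $h(z)=|z|^{-1}$ for $\varepsilon\le|z|\le1$ and $h=0$ elsewhere. Since $|\{h>s\}|\le|B_1|\min(1,s^{-m})$ and $h\le1/\varepsilon$, we have $h^*(t)\le\min((|B_1|/t)^{1/m},\varepsilon^{-1})$, and $h^*(t)=0$ for $t\ge|B_1|$. Splitting the integral at $t=|B_1|\varepsilon^m$,
\[
\|h\|_{L^{m,q}}^q\le\varepsilon^{-q}\int_0^{|B_1|\varepsilon^m}t^{q/m}\,\frac{dt}t+|B_1|^{q/m}\int_{|B_1|\varepsilon^m}^{|B_1|}\frac{dt}t=|B_1|^{q/m}\Big(\frac mq+m\ell\Big).
\]
So the restriction of $|Df|$ to the $i$-th neck has quasi-norm at most a constant times $C_{c_i}\ell^{-1}(1+\ell)^{1/q}$, which tends to $0$ because $q>1$. At the endpoints $j=m$ and $q=1$ these two bounds do not tend to $0$, in agreement with Theorems~\ref{thm:main} and~\ref{thm:first}. Choose $\varepsilon$, depending on the paths $c_i$, so small that all neck contributions are at most $1$.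

\emph{Summation and transfer to the sphere.} By \eqref{eq:rearr}, $(g_1+\dots+g_{2n})^*(t)\le\sum_ig_i^*(t/2n)$, and Minkowski's inequality in $L^q(dt/t)$ gives $\|\sum_ig_i\|_{L^{m,q}}\le(2n)^{1/m}\sum_i\|g_i\|_{L^{m,q}}$. Hence $\|Df\|_{L^{m,q}(\mathbb R^m)}$ and $\int_{\mathbb R^m}|D^jf|^{m/j}$, $1\le j\le k$, are bounded by a constant that depends only on $m,q,k,n$ and the $\varphi_i$. The map $f$ is constant outside the fixed compact set $Q=\bigcup_i\overline{B_1(a_i)}$. Apply \eqref{eq:chart} with $\Phi=\sigma^{-1}$. For the first derivative it gives $|D(f\circ\sigma)|^*(t)\le C|Df|^*(t/C)$, so the Lorentz quasi-norm changes by a bounded factor. For the $k$-th derivative it gives $\|D^k(f\circ\sigma)\|_{L^{m/k}}\le C\sum_{j\le k}\|D^jf\|_{L^{m/k}(Q)}$, and H\"older's inequality bounds $\|D^jf\|_{L^{m/k}(Q)}$ by $C\|D^jf\|_{L^{m/j}(Q)}$, since $m/k\le m/j$ and $|Q|<\infty$. Thus one bound $\lambda$ serves for all choices of $(\gamma_i)$.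

\subsection*{A manifold for which (b) fails}

Let $m\ge2$. Let $B$ be a small open ball in $\mathbb S^1\times\mathbb S^{2m-1}$ and $B'$ a small open ball in $\mathbb S^m\times\mathbb S^m$, and put $Y=(\mathbb S^m\times\mathbb S^m)\setminus B'$. The connected sum $\mathcal N$ is obtained by gluing $(\mathbb S^1\times\mathbb S^{2m-1})\setminus B$ and $Y$ along their boundary spheres $\mathbb S^{2m-1}$. The first summand supplies an infinite cyclic fundamental group, the second an $m$-sphere whose translates in the covering are independent.

The gluing sphere is simply connected, so by van Kampen's theorem removing $B$ or $B'$ does not change the fundamental group, and $\pi_1(\mathcal N)=\mathbb Z*1=\mathbb Z$. In $\mathbb R\times\mathbb S^{2m-1}$ the preimage of $B$ consists of disjoint balls $B^{(j)}$, $j\in\mathbb Z$, permuted by the shift. Replace each $B^{(j)}$ by a copy $Y_j$ of $Y$. This yields a connected regular covering $\mathcal N_1\to\mathcal N$ whose deck group is generated by the shift $T$, of infinite order, and $T$ maps $Y_j$ to $Y_{j+1}$ by the identity of $Y$. The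 deck group is the quotient of $\pi_1(\mathcal N)=\mathbb Z$ by the subgroup $\pi_1(\mathcal N_1)$; this quotient is infinite, so the subgroup is trivial. Thus $\mathcal N_1=\tilde{\mathcal N}$ and $\Gamma=\{T^j:j\in\mathbb Z\}$.

To tell orbits apart we count how many times a class winds around the first factor of each $Y_j$. Let $\operatorname{pr}_1,\operatorname{pr}_2$ be the projections of $\mathbb S^m\times\mathbb S^m$. Taking $B'$ small, we may assume that $\operatorname{pr}_1(\overline{B'})$ lies in a closed geodesic ball $\Delta=\overline B(y_*,r_*)$ with $r_*<\pi$, and that some $y_0\in\mathbb S^m$ is not in $\operatorname{pr}_2(\overline{B'})$. Let $\chi:\mathbb S^m\to\mathbb S^m$ be given in polar coordinates about $-y_*$ by $(t,\omega)\mapsto(\min(\pi,\pi t/(\pi-r_*)),\omega)$. It sends $\Delta$ to $y_*$, and letting $r_*$ decrease to $0$ deforms it to the identity, so it has degree one. Define $Q_j:\tilde{\mathcal N}\to\mathbb S^m$ as $\chi\circ\operatorname{pr}_1$ on $Y_j$ and $y_*$ elsewhere; it is continuous because $\chi\circ\operatorname{pr}_1=y_*$ on $\partial Y_j$.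 By (T1), $d_j[u]=\deg(Q_j\circ u)$ defines a homomorphism $d_j:\pi_m(\tilde{\mathcal N})\to\pi_m(\mathbb S^m)=\mathbb Z$. From $Q_{j+1}\circ T=Q_j$ we get $d_{j+1}(T\xi)=d_j(\xi)$. Hence $T$ translates the set $S(\xi)=\{j\in\mathbb Z:d_j(\xi)\ne0\}$ by $1$, and the diameter of $S(\xi)$ is constant on $\Gamma$-orbits.

Let $\alpha$ be the class of the sphere $\theta\mapsto(\theta,y_0)$ in $Y_0$. Then $d_0(\alpha)=\deg\chi=1$ and $d_j(\alpha)=0$ for $j\ne0$. For $k\ge1$, $d_j(\alpha+T^k\alpha)=d_j(\alpha)+d_{j-k}(\alpha)$, so $S(\alpha+T^k\alpha)=\{0,k\}$ has diameter $k$. The classes $\alpha+T^k\alpha$, $k\ge1$, therefore lie in pairwise different $\Gamma$-orbits, and (b) fails with $n=2$ and $\alpha_1=\alpha_2=\alpha$. This completes the proof of Theorem~\ref{thm:sharp}. \qed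

\begin{thebibliography}{1}

\bibitem{VS}
Jean Van Schaftingen, \emph{Estimates by gap potentials of free homotopy decompositions of critical Sobolev maps}, arXiv:1811.01706 (2018).

\end{thebibliography}
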